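# Commuting elements of Leavitt algebras, and why $L_2\otimes L_2$ does not map to $L_2$

Throughout, $k$ is an arbitrary field, algebras are associative and unital, and $\otimes=\otimes_k$ unless a subscript says otherwise.

## 1. Doubling $L_2$ inside itself

Take a vector space $V$ with basis $e_0,e_1,e_2,\dots$ and the two operators
$$x_1e_n=e_{2n},\qquad x_2e_n=e_{2n+1}.$$
Each is injective; one fills the even half of the basis, the other the odd half. Let $x_1^*$ undo $x_1$ on the even half and kill the odd half, so $x_1^*e_{2n}=e_n$ and $x_1^*e_{2n+1}=0$. Let $x_2^*e_{2n+1}=e_n$ and $x_2^*e_{2n}=0$. Then $x_1^*x_1=1=x_2^*x_2$ and $x_1^*x_2=0=x_2^*x_1$. Also $x_1x_1^*$ is the projection onto the even half and $x_2x_2^*$ the projection onto the odd half, so $x_1x_1^*+x_2x_2^*=1$. These relations define the algebra of these notes.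

**Definition (Leavitt algebra).** For $b\ge 1$, $L_b$ is the $k$-algebra with generators $x_i,x_i^*$ $(1\le i\le b)$ and relations
$$x_i^*x_j=\delta_{ij}\quad(1\le i,j\le b),\qquad \sum_{i=1}^b x_ix_i^*=1.$$

For $b=1$ the relations say that $x_1^*$ is a two-sided inverse of $x_1$, so $L_1=k[x,x^{-1}]$. For every $b$ we have $L_b\neq0$: fix an isomorphism $V^b\cong V$, let $x_i$ be the $i$-th inclusion $V\to V^b$ followed by it, and let $x_i^*$ be its inverse followed by the $i$-th projection. This makes $V$ a nonzero $L_b$-module. Hence tensor products over $k$ of Leavitt algebras are nonzero too.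

The algebra $L_2$ has many unital endomorphisms. Here is one:
$$\lambda(a)=x_1ax_1^*+x_2ax_2^* .$$
It is unital by the last relation, and it is multiplicative because $\lambda(a)\lambda(b)=\sum_{i,j}x_iax_i^*x_jbx_j^*=\sum_ix_iabx_i^*=\lambda(ab)$. So $\lambda(L_2)$ is a quotient of $L_2$ sitting inside $L_2$. Which elements commute with it? The map
$$\theta\colon L_2\to M_2(L_2),\qquad \theta(c)=(x_i^*cx_j)_{i,j}$$
is an algebra isomorphism: it is multiplicative because $\sum_jx_i^*cx_j\,x_j^*dx_l=x_i^*cdx_l$, it sends $1$ to the identity matrix, and its inverse is $(c_{ij})\mapsto\sum_{i,j}x_ic_{ij}x_j^*$. Since $x_i^*\lambda(a)x_j=\delta_{ij}a$, the element $\lambda(a)$ becomes the scalar matrix $\mathrm{diag}(a,a)$. A matrix commutes with all $\mathrm{diag}(a,a)$, $a\in L_2$, exactly when its entries lie in the center $Z$ of $L_2$. So the commutant of $\lambda(L_2)$ is a copy of $M_2(Z)$.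

We can iterate. For a word $\mu=i_1\cdots i_r$ in $1,2$ put $x_\mu=x_{i_1}\cdots x_{i_r}$ and $x_\mu^*=x_{i_r}^*\cdots x_{i_1}^*$. Words of length $r$ satisfy $x_\mu^*x_\nu=\delta_{\mu\nu}$ and $\sum_\mu x_\mu x_\mu^*=1$, and $\lambda^r(a)=\sum_\mu x_\mu ax_\mu^*$. The same computation with $2^r$ indices shows that the commutant of $\lambda^r(L_2)$ is a copy of $M_{2^r}(Z)$.

So the algebra $\lambda^r(L_2)$ commutes with a matrix algebra as large as we like. Can an image of $L_2$ commute with another image of $L_2$? A unital homomorphism $A\otimes B\to C$ is the same thing as a pair of unital homomorphisms $A\to C$, $B\to C$ whose images commute elementwise, so we are asking: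

*Is there a unital homomorphism $L_2\otimes L_2\to L_2$ of $k$-algebras?*

The question comes from Pere Ara, Guillermo Cortiñas, "Tensor products of Leavitt path algebras", arXiv:1108.0352 (2011).

Start with the maps at hand. Suppose the first copy is $\lambda^r(L_2)$. The second copy would give $y_1,y_2,y_1^*,y_2^*$ in $M_{2^r}(Z)$ satisfying the relations of $L_2$. Over the commutative ring $Z$, $y_1^*y_1=1$ makes $\det y_1$ a unit, so $y_1y_1^*=1$. Then $y_2y_2^*=0$, hence $y_2=y_2y_2^*y_2=0$ and $1=y_2^*y_2=0$, a contradiction. So no $\lambda^r$ works.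

This argument stops at one precise place. It computes the commutant of the first copy, and the computation depends on the shape of $\lambda^r$. There are other endomorphisms: for any unit $U$ of $L_2$, the assignment $x_i\mapsto Ux_i$, $x_i^*\mapsto x_i^*U^{-1}$ respects the relations. For an arbitrary endomorphism we have no description of the commutant.

Two further observations show what kind of argument is needed.

First, the obstruction is not already in the relations. On the space with basis $e_{m,n}$ $(m,n\ge0)$ let one copy of $L_2$ act on the index $m$ by the formulas above, and the other on the index $n$. The two copies commute. Since $V\otimes V\cong V$, there is a unital homomorphism $L_2\otimes L_2\to\mathrm{End}_k(V)$. Something special to the target $L_2$ must enter.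

Second, it is known that $L_2$ and $L_2\otimes L_2$ are not Morita equivalent, because their Hochschild homologies differ; in particular they are not isomorphic. But such a difference alone does not forbid homomorphisms: the unital homomorphism $L_2\to L_2\otimes L_2$, $a\mapsto a\otimes1$, certainly exists.

**Theorem 1.** There is no unital homomorphism $L_2\otimes L_2\to L_2$, over any field $k$.

## 2. From two commuting copies of $L_2$ to two algebraically independent elements

We do not try to control whole commutants. From a homomorphism $\phi$ we keep mainly the two commuting elements $\phi(x_1\otimes1)$ and $\phi(1\otimes x_1)$.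

**Definition (algebraic dependence).** Pairwise commuting elements $u_1,\dots,u_m$ of a $k$-algebra $\Lambda$ are *algebraically dependent* over $k$ if $P(u_1,\dots,u_m)=0$ for some $0\ne P\in k[t_1,\dots,t_m]$. Otherwise they are *algebraically independent*, which means that they generate a polynomial algebra.

As an example in $L_2$, let $u=x_1x_1x_1^*$ and $v=x_2x_1x_2^*$. Then $uv=vu=0$, so they commute and are dependent through $P=ts$.

A proper one-sided inverse forces independence. Suppose $wu=1$ and put $e=1-uw$. Then $eu=0$, $we=0$ and $e^2=e$. If $c_0+c_1u+c_2u^2=0$, multiplying by $e$ on both sides gives $c_0e=0$. Multiplying by $ew$ on the left and $e$ on the right gives $c_1e=0$, since $ewe=0$, $ewue=e$ and $ewu^2e=eue=0$. So if $e\ne0$, the coefficients vanish one after another. The lemma below does this for several commuting pairs. It allows an idempotent $f$ in place of $1$, which we need for non-unital maps in Section 6. Recall that $f\Lambda f$ is an algebra with identity $f$; in it, the constant term $c_0$ of $P$ contributes $c_0f$ to $P(u)$.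

**Lemma 2.** Let $\Lambda$ be a $k$-algebra, $f\in\Lambda$ an idempotent, and $u_i,w_i\in f\Lambda f$ $(1\le i\le m)$ such that $w_iu_i=f$ for all $i$, and $u_i,w_i$ commute with $u_j,w_j$ whenever $i\neq j$. If $P(u_1,\dots,u_m)=0$ in $f\Lambda f$ for some $0\ne P\in k[t_1,\dots,t_m]$, then $\prod_i(f-u_iw_i)=0$.

*Proof.* Put $e_i=f-u_iw_i$. Then
$$e_iu_i=u_i-u_i(w_iu_i)=0,\qquad w_ie_i=w_i-(w_iu_i)w_i=0,\qquad e_i^2=e_i-e_iu_iw_i=e_i.$$
Consider $e_iw_i^{\alpha}u_i^{\beta}e_i$. If $\alpha=\beta$, then $w_i^\alpha u_i^\alpha=f$ and the product is $e_i$. If $\beta>\alpha$, it equals $e_iu_i^{\beta-\alpha}e_i=0$. If $\alpha>\beta$, it equals $e_iw_i^{\alpha-\beta}e_i=0$.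

Write $P=\sum_\beta c_\beta t^\beta$ with multi-indices $\beta$, and choose $\alpha$ with $c_\alpha\ne0$. Put $e=\prod_ie_i$ and $w^\alpha=\prod_iw_i^{\alpha_i}$. Elements with different indices commute, so we may collect the factors index by index:
$$0=e\,w^\alpha P(u)\,e=\sum_\beta c_\beta\prod_i e_iw_i^{\alpha_i}u_i^{\beta_i}e_i=c_\alpha e,$$
because a multi-index $\beta\ne\alpha$ differs from $\alpha$ in some place $i$, where the factor is $0$. As $c_\alpha$ is a nonzero scalar, $e=0$. $\square$

The question is now reduced to the following statement about $L_2$ alone.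

**Proposition 1.** Let $u,v\in L_2$ with $uv=vu$. There is $0\neq P\in k[t,s]$ with $P(u,v)=0$.

**Proposition 1 implies Theorem 1.** Suppose $\phi\colon L_2\otimes L_2\to L_2$ is a unital homomorphism. Put
$$u_1=\phi(x_1\otimes1),\quad w_1=\phi(x_1^*\otimes1),\quad u_2=\phi(1\otimes x_1),\quad w_2=\phi(1\otimes x_1^*),\quad f=1.$$
Then $w_iu_i=1$, and $u_1,w_1$ commute with $u_2,w_2$. Proposition 1 gives $P(u_1,u_2)=0$ with $P\ne0$, so by Lemma 2
$$0=(1-u_1w_1)(1-u_2w_2)=\phi\bigl((1-x_1x_1^*)\otimes(1-x_1x_1^*)\bigr)=\phi(x_2x_2^*\otimes x_2x_2^*).$$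
Multiply by $\phi(x_2^*\otimes x_2^*)$ on the left and by $\phi(x_2\otimes x_2)$ on the right. Since $x_2^*x_2=1$, this gives $0=\phi(1)=1$ in $L_2$, contradicting $L_2\neq0$. $\square$

It remains to prove Proposition 1.

## 3. Cayley–Hamilton by clearing denominators

Where can a polynomial relation come from? Look at a case where one exists for a single element: $u\in M_d(k)$. Let $t$ be a new variable, commuting with everything, and let $F=k(t)$. Left multiplication by $t-u$ is injective on $M_d(k[t])$: if $q$ has leading coefficient $b$ in $t$, so does $(t-u)q$. Clearing denominators, it is injective on $M_d(F)$, which is finite-dimensional over $F$, so $t-u$ is invertible there. Write its inverse with a common denominator $P\in k[t]\setminus0$. We get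
$$p\,(t-u)=P(t)\qquad\text{with } p\in M_d(k[t]).$$
Now evaluate at $u$ with coefficients kept on the left, that is, apply the map $E\colon at^i\mapsto au^i$. This is not a ring homomorphism, but it is left $M_d(k)$-linear and kills $M_d(k[t])(t-u)$, because $at^i(t-u)=at^{i+1}-(au)t^i\mapsto au^{i+1}-au\,u^i=0$. So $P(u)=0$. If $p$ is the adjugate of $t-u$, then $P$ is the characteristic polynomial and this is the Cayley–Hamilton theorem. The side matters: $E((t-u)a)=au-ua$ need not vanish.

For $u=x_1\in L_2$ no such $P$ in one variable exists: by Lemma 2 with one pair and $f=1$, $P(x_1)=0$ would give $x_2x_2^*=1-x_1x_1^*=0$, hence $1=x_2^*(x_2x_2^*)x_2=0$. For two commuting elements, we want instead an identity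
$$P(t,s)=p'\,(s-v)-q'\,(t-u),\qquad p',q'\in L_2[t,s],\quad 0\neq P\in k[t,s]. \tag{1}$$
For the pair $u=x_1x_1x_1^*$, $v=x_2x_1x_2^*$ above, where $uv=0$, it can be written down: $ts=s(t-u)+u(s-v)$.

Over $F=k(t,s)$, and with $\Lambda_F=F\otimes\Lambda$, an identity (1) exists exactly when $1$ lies in the left ideal of $(L_2)_F$ generated by $t-u$ and $s-v$. To get this we use homological dimension. Recall that a right module $N$ has projective dimension $\le d$ if it has a projective resolution of length $d$, and that the right global dimension of a ring is the supremum of the projective dimensions of its right modules.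

The first approach to Proposition 1 along these lines would be this: show that $L_2$ has global dimension at most $1$, recall that $k[t,s]$ has global dimension $2$, and conclude that $L_2$ cannot contain $k[t,s]$. The conclusion does not follow, because a subalgebra can have larger global dimension than the algebra. The field $k(x,y)$ has global dimension $0$ and contains $k[x,y]$.

The field $k(x,y)$ also shows the remedy. Tensor it with $F=k(t,s)$. The $k$-algebra isomorphism $k(t,s)\to k(x,y)$ with $t\mapsto x$, $s\mapsto y$ gives a multiplication map $k(t,s)\otimes k(x,y)\to k(x,y)$, which kills $t-x$ and $s-y$. So these two elements generate a proper ideal, and $F\otimes k(x,y)$ is not a field. The independence of $x$ and $y$ is invisible in the global dimension of $k(x,y)$, but after the base change $t-x$ is a nonzero non-unit. So we ask for a bound on the global dimension of $F\otimes L_2$, not only of $L_2$. Such a bound, for all $F$ at once, comes from a short resolution of $L_2$ as a bimodule.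

## 4. A bimodule resolution of length one

**Recalled facts on derivations.** Let $L$ be a $k$-algebra and $T$ an $L$-bimodule (with $k$ acting the same way on both sides). A derivation $D\colon L\to T$ is a $k$-linear map with $D(ab)=aD(b)+D(a)b$; in particular $D(1)=0$. The bimodule $L\otimes L$, with $L$ acting on the outer sides, is free of rank one on $1\otimes1$. Let $\Omega$ be the kernel of the multiplication $\mu\colon L\otimes L\to L$. Then $d(a)=1\otimes a-a\otimes1$ is a derivation $L\to\Omega$, since
$$a\,d(b)+d(a)\,b=(a\otimes b-ab\otimes1)+(1\otimes ab-a\otimes b)=d(ab).$$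
It is universal: every derivation $D\colon L\to T$ equals $g\circ d$ for exactly one bimodule map $g\colon\Omega\to T$. Indeed, if $\sum a_i\otimes b_i\in\Omega$, then $\sum a_ib_i=0$, so
$$\sum a_i\otimes b_i=\sum a_i(1\otimes b_i-b_i\otimes 1)=\sum a_i\,d(b_i),$$
which forces $g(\sum a_i\otimes b_i)=\sum a_iD(b_i)$. This formula is left linear, and it is right linear because $\sum a_iD(b_ic)=\sum a_iD(b_i)c+\sum a_ib_iD(c)$, whose last sum is $0$. Also $g(d(a))=D(a)-aD(1)=D(a)$. Thus $\mathrm{Hom}_{L\text{-}L}(\Omega,T)\cong\mathrm{Der}_k(L,T)$, naturally in $T$.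

The *trivial extension* $L\oplus T$ is the algebra with product $(a,\tau)(a',\tau')=(aa',a\tau'+\tau a')$; for $L=T=k$ it is the algebra of dual numbers $k[\epsilon]/(\epsilon^2)$. A $k$-linear map $D$ is a derivation exactly when $a\mapsto(a,D(a))$ is an algebra homomorphism. So to define $D$ on an algebra given by generators and relations, it is enough to choose $D$ on the generators so that the formal derivative of each relation vanishes.

For $L_1=k[x,x^{-1}]$ we may choose $D(x)=\tau$ freely, and differentiating $x^{-1}x=1$ forces $D(x^{-1})=-x^{-1}\tau x^{-1}$. The next lemma says that $L_b$ behaves in the same way: the $D(x_i)$ are free, and the $D(x_i^*)$ are forced.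

**Lemma 1.** For $L=L_b$ the kernel $\Omega$ of $\mu\colon L\otimes L\to L$ is a free $L$-bimodule of rank $b$. So there is an exact sequence of bimodules
$$0\to(L\otimes L)^b\to L\otimes L\xrightarrow{\ \mu\ }L\to0. \tag{2}$$

*Proof.* The purpose of the first two steps is to show that for every bimodule $T$ and all $\tau_1,\dots,\tau_b\in T$ there is exactly one derivation $D\colon L\to T$ with $D(x_i)=\tau_i$.

**Uniqueness.** We show that the $D(x_i^*)$ are forced. Differentiating $x_i^*x_j=\delta_{ij}$ gives $D(x_i^*)x_j=-x_i^*\tau_j$. Multiply by $x_j^*$ on the right, sum over $j$, and use $\sum_jx_jx_j^*=1$: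
$$D(x_i^*)=-\sum_jx_i^*\tau_jx_j^*. \tag{3}$$
So $D$ is determined on generators, hence everywhere.

**Existence.** We check that $D(x_i)=\tau_i$ together with (3) respects the relations:
$$D(x_i^*)x_j+x_i^*D(x_j)=-\sum_lx_i^*\tau_lx_l^*x_j+x_i^*\tau_j=-x_i^*\tau_j+x_i^*\tau_j=0,$$
$$\sum_i\bigl(D(x_i)x_i^*+x_iD(x_i^*)\bigr)=\sum_i\tau_ix_i^*-\sum_j\Bigl(\sum_ix_ix_i^*\Bigr)\tau_jx_j^*=\sum_i\tau_ix_i^*-\sum_j\tau_jx_j^*=0.$$

**Freeness.** We translate this into a statement on $\Omega$. Let $h\colon(L\otimes L)^b\to\Omega$ be the bimodule map that sends the $i$-th basis element to $d(x_i)$. For every $T$, composition with $h$ is a map $\mathrm{Hom}(\Omega,T)\to\mathrm{Hom}((L\otimes L)^b,T)=T^b$. If $g$ corresponds to $D$, it sends $g$ to $(g(d(x_i)))_i=(D(x_i))_i$. By the first two steps it is bijective for every $T$, naturally in $T$. By Yoneda's lemma $h$ is an isomorphism. $\square$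

**Corollary 1.** Let $L=L_2$ and let $F/k$ be a field extension. Every right $L_F$-module $N$ has projective dimension $\le1$. Hence every right ideal of $L_F$ is projective.

*Proof.* **Base change.** We first move (2) to $F$. The functor $F\otimes_k-$ is exact and $F\otimes(L\otimes L)\cong L_F\otimes_FL_F$, so we obtain an exact sequence of $L_F$-bimodules
$$0\to(L_F\otimes_FL_F)^2\to L_F\otimes_FL_F\to L_F\to0. \tag{4}$$

**Resolving $N$.** Next we turn (4) into a resolution of $N$. As left modules all terms of (4) are free, because an $F$-basis of the right-hand factor of $L_F\otimes_FL_F$ gives a left basis. In particular (4) splits as a sequence of left modules, so it stays exact under $N\otimes_{L_F}-$: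
$$0\to(N\otimes_FL_F)^2\to N\otimes_FL_F\to N\to0 .$$
This is a sequence of right $L_F$-modules, and an $F$-basis of $N$ gives a right basis of $N\otimes_FL_F$. So the first two terms are free.

**Right ideals.** For a right ideal $J$ take $N=L_F/J$. We have the two sequences $0\to J\to L_F\to N\to0$ and $0\to P_1\to P_0\to N\to0$ with $P_0,P_1$ free. Schanuel's lemma says $J\oplus P_0\cong P_1\oplus L_F$. So $J$ is a direct summand of a free module. $\square$

## 5. Two commuting elements of $L_2$ satisfy a polynomial

*Proof of Proposition 1.* Let $L=L_2$, $F=k(t,s)$, and put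
$$y_1=t-u,\qquad y_2=s-v\qquad\text{in }L_F .$$
The elements $y_1,y_2$ commute, as $uv=vu$. Since $L$ is free over $k$, the ring $L[t,s]$ sits inside $L_F$, and every finite set of elements of $L_F$ can be multiplied into $L[t,s]$ by one nonzero element of $k[t,s]$, which is central. This is what "clearing denominators" means below.

The plan: the right ideal $J=y_1L_F+y_2L_F$ is projective. We describe all relations between its two generators, and then let projectivity split off the module of relations. The splitting map has its coefficients on the left, and it yields (1).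

**Step 1: injectivity.** We need $y_1$ and $s-v$ to be cancellable on the left. If $0\ne q\in L[t,s]$ has leading coefficient $b\in L[s]$ in $t$, then $(t-u)q$ has the same leading coefficient $b$, one degree higher. So left multiplication by $y_1$ is injective on $L[t,s]$, and on $L_F$ after clearing denominators. In the same way left multiplication by $s-v$ is injective on $L[s]$.

**Step 2: the complex.** We write down the obvious relations between the generators. Consider the right-module maps
$$L_F\xrightarrow{\ \iota\ }L_F^2\xrightarrow{\ \pi\ }J,\qquad \iota(c)=(y_2c,-y_1c),\qquad \pi(a,b)=y_1a+y_2b.$$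
By Step 1, $\iota$ is injective. The map $\pi$ is onto by definition of $J$. Since $y_1y_2=y_2y_1$, we have $\pi\iota=0$.

**Step 3: there are no other relations.** We show $\ker\pi=\operatorname{im}\iota$. Let $y_1a+y_2b=0$. Clearing denominators, we may assume $a,b\in L[t,s]$, because $\operatorname{im}\iota$ is stable under multiplication by $F$. Substitute $u$ for $t$, this time writing the powers of $t$ on the left:
$$\varepsilon\colon L[t,s]\to L[s],\qquad \sum_jt^jb_j\mapsto\sum_ju^jb_j\qquad(b_j\in L[s]).$$
It has three properties.

1. It kills $(t-u)L[t,s]$: for $c\in L[s]$ we have $(t-u)t^jc=t^{j+1}c-t^j(uc)\mapsto u^{j+1}c-u^juc=0$.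
2. It commutes with left multiplication by $s-v$: $(s-v)t^jc=t^j(s-v)c\mapsto u^j(s-v)c=(s-v)u^jc$, where the last equality uses $uv=vu$.
3. For every $b=\sum_jt^jb_j$ we have $b-\varepsilon(b)=\sum_j(t^j-u^j)b_j\in(t-u)L[t,s]$, because $t$ commutes with $u$, so $t^j-u^j$ is a left multiple $(t-u)\cdot(\cdots)$.

Apply $\varepsilon$ to $y_1a+y_2b=0$. The first term disappears by 1, and 2 gives $(s-v)\varepsilon(b)=0$. By Step 1, $\varepsilon(b)=0$. By 3, $b=-y_1c$ for some $c\in L[t,s]$. Then
$$y_1(a-y_2c)=y_1a-y_2y_1c=y_1a+y_2b=0,$$
so $a=y_2c$ by Step 1, and $(a,b)=\iota(c)$.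

**Step 4: splitting.** Here the bound on dimension enters. By Corollary 1, $J$ is projective, so $\pi$ has a section and $\ker\pi=\operatorname{im}\iota$ is a direct summand of $L_F^2$. Projecting onto it and inverting $\iota$ gives a right-module map $\rho\colon L_F^2\to L_F$ with $\rho\iota=1$. A right-module map of this kind is left multiplication by its values on the basis: $\rho(a,b)=pa+qb$ with $p,q\in L_F$. Evaluating $\rho\iota=1$ at $c=1$,
$$p\,y_2-q\,y_1=1 .$$
We started with a right ideal, and have obtained that $1$ lies in the left ideal generated by $y_1$ and $y_2$. Clearing denominators gives $p',q'\in L[t,s]$ and $0\ne P\in k[t,s]$ with $p'(s-v)-q'(t-u)=P(t,s)$ in $L[t,s]$, which is (1).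

**Step 5: evaluation.** As for Cayley–Hamilton, we substitute with coefficients on the left. Let $E\colon L[t,s]\to L$ be the left $L$-linear map $at^is^j\mapsto au^iv^j$. It kills $L[t,s](t-u)$ and $L[t,s](s-v)$:
$$at^is^j(t-u)\mapsto au^{i+1}v^j-au\,u^iv^j=0,\qquad at^is^j(s-v)\mapsto au^iv^{j+1}-av\,u^iv^j=0,$$
the second because $uv=vu$. Applying $E$ to (1) gives $0=P(u,v)$. $\square$

With Section 2, this proves Theorem 1. $\blacksquare$

## 6. Tensor products of more factors

The same argument runs with more variables.

**Theorem 2.** Let $k$ be a field.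

- (a) Let $\Lambda$ be a $k$-algebra and $m\ge1$, and suppose $\Lambda_F$ with $F=k(t_1,\dots,t_m)$ has right global dimension $<m$. Then any $m$ pairwise commuting elements of $\Lambda$ are algebraically dependent over $k$.
- (b) Let $\Lambda=L_{b_1}\otimes\cdots\otimes L_{b_n}$ with $n\ge0$ and $b_j\ge1$. The maximal number of pairwise commuting, algebraically independent elements of $\Lambda$ is exactly $n$. In particular $L_2$ does not contain a polynomial algebra $k[t,s]$.
- (c) Let $\Lambda$ be as in (b), $m>n$, $a_1,\dots,a_m\ge2$. Every ring homomorphism $L_{a_1}\otimes\cdots\otimes L_{a_m}\to\Lambda$ (not assumed unital or $k$-linear) is zero.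
- (d) For $m,n\ge0$: a unital homomorphism $L_2^{\otimes m}\to L_2^{\otimes n}$ exists if and only if a nonzero homomorphism exists, if and only if $m\le n$.
- (e) Let $k'$ be any nonzero commutative ring. A unital ring homomorphism $L_{2,k'}^{\otimes_{k'}m}\to L_{2,k'}^{\otimes_{k'}n}$ exists if and only if $m\le n$.

Here $L_{2,k'}$ is the $k'$-algebra given by the same generators and relations as $L_2$, and an empty tensor product is the base ring. In (e) the ring $k'$ has to be nonzero: over the zero ring all the algebras are zero, and the zero map is unital.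

### 6.1. The Koszul complex of $t_1-u_1,\dots,t_m-u_m$

For $m=2$ we used $0\to L_F\to L_F^2\to J\to0$. For general $m$ this becomes the Koszul complex.

**Definition (weakly regular sequence).** Let $y_1,\dots,y_m$ be commuting endomorphisms of a module $M$. The sequence is *weakly regular* on $M$ if for each $j$ the map induced by $y_j$ on $M/\sum_{i<j}y_iM$ is injective.

The word "weakly" says that the quotient $M/\sum_iy_iM$ may be $0$. For instance, if all $u_i=0$, then $y_i=t_i$ acts invertibly on $\Lambda_F$; the sequence is weakly regular there, and the quotient is zero.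

**Definition (Koszul complex).** Put $K^{(0)}=M$, in degree $0$. Given $K^{(j-1)}$, put $K^{(j)}_i=K^{(j-1)}_i\oplus K^{(j-1)}_{i-1}$ with
$$\partial(a,b)=\bigl(\partial a+(-1)^{i-1}y_jb,\ \partial b\bigr).$$
The Koszul complex of $y_1,\dots,y_m$ on $M$ is $K=K^{(m)}$.

The differentials are built from the $\pm y_i$, so they commute with $y_j$, and $\partial^2(a,b)=((-1)^{i-1}\partial y_jb+(-1)^{i-2}y_j\partial b,\,0)=0$. We need three facts about $K$.

1. The degree-$i$ term $K_i$ is a direct sum of $\binom mi$ copies of $M$. This holds by induction on $m$.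
2. The last differential $K_m=M\to K_{m-1}=M^m$ is $c\mapsto(\pm y_ic)_i$. Indeed $K^{(j)}_j=K^{(j-1)}_{j-1}=M$, and $\partial(0,c)=(\pm y_jc,\partial c)$ with $\partial c=(\pm y_ic)_{i<j}$ by induction.
3. If the sequence is weakly regular, then $H_i(K)=0$ for $i>0$, and $H_0(K)=M/\sum_iy_iM$. The short exact sequence of complexes with sub $K^{(j-1)}$ and quotient $K^{(j-1)}$ shifted by one degree gives
$$H_i(K^{(j-1)})\to H_i(K^{(j)})\to H_{i-1}(K^{(j-1)})\xrightarrow{\ \pm y_j\ }H_{i-1}(K^{(j-1)}).$$
Assume the claim for $j-1$. For $i\ge2$ both neighbors of $H_i(K^{(j)})$ vanish. For $i=1$ the group on the left vanishes and $y_j$ is injective on $H_0(K^{(j-1)})=M/\sum_{i<j}y_iM$, so $H_1(K^{(j)})=0$. Finally $H_0(K^{(j)})$ is the cokernel of $y_j$ on $H_0(K^{(j-1)})$.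

For $m=2$ this is the complex of Section 5: the last differential is $c\mapsto(-y_2c,y_1c)=-\iota(c)$.

*Proof of Theorem 2(a).* Let $u_1,\dots,u_m\in\Lambda$ commute pairwise, and put $y_i=t_i-u_i$, $Q=\Lambda[t_1,\dots,t_m]$. The $y_i$ act on $Q$ by left multiplication, which is right linear, and they commute. Since $\Lambda$ is free over $k$, $Q$ sits inside $\Lambda_F$, which is its localization at the central set $k[t_1,\dots,t_m]\setminus0$.

**Step 1: weak regularity on $Q$.** This replaces Steps 1 and 3 of Section 5. Fix $j$, let $J=\sum_{i<j}y_iQ$ and $Q_j=\Lambda[t_j,\dots,t_m]$. Consider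
$$\varepsilon\colon Q\to Q_j,\qquad t_1^{\beta_1}\cdots t_{j-1}^{\beta_{j-1}}c\mapsto u_1^{\beta_1}\cdots u_{j-1}^{\beta_{j-1}}c\qquad(c\in Q_j),$$
extended additively. In what follows $t^\beta$ and $u^\beta$ are monomials in the first $j-1$ variables.

The map $\varepsilon$ kills $J$: for $i<j$, $(t_i-u_i)t^\beta c=t_it^\beta c-t^\beta(u_ic)\mapsto u_iu^\beta c-u^\beta u_ic=0$, since the $u$'s commute.

Next, $q-\varepsilon(q)\in J$ for all $q\in Q$. By additivity take $q=t^\beta c$ and use induction on the degree of $t^\beta$; degree $0$ is clear. If $t^\beta=t_it^{\beta'}$, then $q=t_it^{\beta'}c\equiv u_it^{\beta'}c=t^{\beta'}(u_ic)\pmod J$, and by induction this is $\equiv u^{\beta'}u_ic=u^\beta c=\varepsilon(q)$.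

So $\varepsilon$ is onto (it is the identity on $Q_j$) with kernel exactly $J$, and $Q/J\cong Q_j$. For $c\in Q_j$ we have $(t_j-u_j)t^\beta c=t^\beta(t_j-u_j)c\mapsto u^\beta(t_j-u_j)c=(t_j-u_j)u^\beta c$, as $u_j$ commutes with $u_1,\dots,u_{j-1}$. Thus the isomorphism carries left multiplication by $y_j$ on $Q/J$ to left multiplication by $t_j-u_j$ on $Q_j$. That map is injective: it keeps the leading coefficient in $t_j$ and raises the degree by one.

**Step 2: passing to $\Lambda_F$.** Localization at $k[t_1,\dots,t_m]\setminus0$ is exact, and left multiplication by the $y_i$ is $k[t_1,\dots,t_m]$-linear. So the sequence is weakly regular on $\Lambda_F$ too. By facts 1 and 3, the Koszul complex of $y_1,\dots,y_m$ on $\Lambda_F$ is a resolution of length $m$ of the right module $N=\Lambda_F/\sum_iy_i\Lambda_F$ by free right modules.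

**Step 3: the top Ext group.** This replaces the splitting. Apply $\mathrm{Hom}(-,\Lambda_F)$, homomorphisms of right modules. A map $\Lambda_F^m\to\Lambda_F$ has the form $(a_i)\mapsto\sum p_ia_i$. By fact 2 its composite with the last differential is $c\mapsto\bigl(\sum\pm p_iy_i\bigr)c$. Identifying $\mathrm{Hom}(\Lambda_F,\Lambda_F)$ with $\Lambda_F$, we get
$$\mathrm{Ext}^m_{\Lambda_F}(N,\Lambda_F)\cong\Lambda_F\Big/\sum_i\Lambda_Fy_i .$$
The right global dimension of $\Lambda_F$ is $<m$, so this is $0$, and $1\in\sum_i\Lambda_Fy_i$.

**Step 4: evaluation.** Clearing denominators gives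
$$P=\sum_ib_i(t_i-u_i),\qquad b_i\in Q,\quad 0\ne P\in k[t_1,\dots,t_m].$$
The left $\Lambda$-linear map $Q\to\Lambda$, $at^\beta\mapsto au^\beta$ (monomials in all $m$ variables), kills each $Q(t_i-u_i)$: $at^\beta(t_i-u_i)=at_it^\beta-(au_i)t^\beta\mapsto au_iu^\beta-au_iu^\beta=0$, the $u$'s being commuting. Hence $P(u_1,\dots,u_m)=0$. $\square$

### 6.2. Exactly $n$ independent elements

*Proof of Theorem 2(b).* **Upper bound.** We bound the right global dimension of $\Lambda_F$ by $n$ for every field extension $F/k$. For each $j$ let $C_j$ be the complex $(L_{b_j}\otimes L_{b_j})^{b_j}\to L_{b_j}\otimes L_{b_j}$ from (2), a resolution of $L_{b_j}$. Form $C_1\otimes\cdots\otimes C_n$ over $k$. By the Künneth formula over a field, its homology is the tensor product of the homologies, which is $\Lambda=L_{b_1}\otimes\cdots\otimes L_{b_n}$ in degree $0$ and zero elsewhere. Reordering factors,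
$$\bigotimes_j(L_{b_j}\otimes L_{b_j})\cong\Lambda\otimes\Lambda$$
as $\Lambda$-bimodules, so all terms are free $\Lambda$-bimodules. The length is $n$. (For $L_2\otimes L_2$ the ranks in degrees $0,1,2$ are $1,4,4$. For $n=0$ we have $\Lambda=k$ and the resolution is $k$ itself.)

Now apply $F\otimes_k-$ and include the augmentation to $\Lambda_F$. This is a bounded exact complex of free left $\Lambda_F$-modules, since $\Lambda_F\otimes_F\Lambda_F$ is free on the left. Splitting off the right-hand term repeatedly, such a complex is contractible as a complex of left modules. So it stays exact under $N\otimes_{\Lambda_F}-$ for every right module $N$. The result is a resolution of $N$ of length $n$ by right modules that are direct sums of copies of $N\otimes_F\Lambda_F$, and these are free. Hence $\Lambda_F$ has right global dimension $\le n$.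

By (a) with $m=n+1$, any $n+1$ commuting elements of $\Lambda$ are algebraically dependent. So more than $n$ commuting elements are never independent.

**Lower bound.** We exhibit $n$ independent elements. Let $z_j$ be the image in $\Lambda$ of $x_1\in L_{b_j}$. First, $x_1$ is transcendental over $k$ in $L_{b_j}$. If $b_j=1$, this is clear from $L_1=k[x^{\pm1}]$. If $b_j\ge2$ and $P(x_1)=0$ with $P\neq0$, then Lemma 2 with the single pair $u=x_1$, $w=x_1^*$ and $f=1$ gives $1-x_1x_1^*=0$. Then $1=x_2^*(1-x_1x_1^*)x_2=0$, using $x_2^*x_1=0$; a contradiction. So for each $j$ the powers of $x_1$ in $L_{b_j}$ are linearly independent. Tensor products of linearly independent families are linearly independent, so the monomials $z_1^{\beta_1}\cdots z_n^{\beta_n}=x_1^{\beta_1}\otimes\cdots\otimes x_1^{\beta_n}$ are too. The $z_j$ commute pairwise, and we have $n$ independent elements.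

For $\Lambda=L_2$, $n=1$, this says in particular that $L_2$ contains no polynomial algebra $k[t,s]$. $\square$

### 6.3. Vanishing of homomorphisms

*Proof of Theorem 2(c).* Let $\psi\colon L_{a_1}\otimes\cdots\otimes L_{a_m}\to\Lambda$ be a ring homomorphism, and let $f=\psi(1)$, an idempotent. Write $x^{(i)}_l,x^{(i)*}_l$ for the generators of the $i$-th factor, and put
$$u_i=\psi(x_1^{(i)}),\qquad w_i=\psi(x_1^{(i)*}).$$
These lie in $f\Lambda f$, $w_iu_i=f$, and pairs with different indices commute.

**Getting a polynomial.** Since $m>n$, part (b) gives $0\ne P\in k[t_1,\dots,t_m]$ with $P(u_1,\dots,u_m)=0$ in $\Lambda$. Multiplying by $f$ replaces the constant term $c_0\cdot1$ by $c_0f$ and changes nothing else, so $P(u)=0$ in $f\Lambda f$. The coefficients of $P$ act through the $k$-structure of $\Lambda$, so we never need $\psi$ to be $k$-linear.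

**Getting zero.** Lemma 2 yields
$$0=\prod_i(f-u_iw_i)=\psi\Bigl(\bigotimes_i\bigl(1-x_1^{(i)}x_1^{(i)*}\bigr)\Bigr).$$
As $a_i\ge2$, there is a generator $x_2^{(i)}$, and $x_2^{(i)*}(1-x_1^{(i)}x_1^{(i)*})x_2^{(i)}=1$. Multiplying by $\psi(\bigotimes_ix_2^{(i)*})$ on the left and $\psi(\bigotimes_ix_2^{(i)})$ on the right gives $f=\psi(1)=0$. Then $\psi(a)=\psi(1)\psi(a)=0$ for all $a$. $\square$

*Proof of Theorem 2(d).* If $m\le n$, then $a\mapsto a\otimes1^{\otimes(n-m)}$ is a unital homomorphism, and it is nonzero because $L_2^{\otimes n}\neq0$. If $m>n$, every homomorphism is zero by (c), and the zero map is not unital, again because $L_2^{\otimes n}\ne0$. $\square$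

The case $m=2$, $n=1$ of (d) is Theorem 1. By (c), more is true: every homomorphism $L_2\otimes L_2\to L_2$, even a non-unital one, is zero.

*Proof of Theorem 2(e).* If $m\le n$, use $a\mapsto a\otimes1^{\otimes(n-m)}$ as in (d). Let $m>n$ and suppose $\psi\colon L_{2,k'}^{\otimes_{k'}m}\to L_{2,k'}^{\otimes_{k'}n}$ is a unital ring homomorphism. The purpose of the next move is to replace the target by an algebra over a field. As $k'\neq0$, it has a maximal ideal $\mathfrak m$; let $\kappa=k'/\mathfrak m$. Composing $\psi$ with the reduction $L_{2,k'}^{\otimes_{k'}n}\to\Lambda=L_{2,\kappa}^{\otimes_\kappa n}$, we get a unital ring homomorphism $\bar\psi\colon L_{2,k'}^{\otimes_{k'}m}\to\Lambda$.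

The source is not an algebra over $\kappa$, but the proof of (c) uses only the images of the standard generators and the $\kappa$-algebra structure of the target. Explicitly, put $u_i=\bar\psi(x_1^{(i)})$, $w_i=\bar\psi(x_1^{(i)*})$ and $f=\bar\psi(1)=1$. Part (b) over $\kappa$ gives $0\ne P\in\kappa[t_1,\dots,t_m]$ with $P(u)=0$, Lemma 2 over $\kappa$ gives $\prod_i(1-u_iw_i)=0$, and multiplying by the images of $\bigotimes_ix_2^{(i)*}$ and $\bigotimes_ix_2^{(i)}$ on the two sides gives $1=0$ in $\Lambda$. But $\Lambda\neq0$, a contradiction. $\blacksquare$
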